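\title{Low pattern complexity and zero directional entropy in two dimensions}

\begin{abstract}
Let $\eta$ be a coloring of $\mathbb Z^2$ with finitely many colors in which, for some $n$ and $k$, at most $nk$ distinct $n\times k$ patterns occur. We prove that every nonexpansive direction of the orbit closure of $\eta$ has zero directional entropy, as conjectured by Broderick, Cyr and Kra. The rectangle may be replaced by any finite convex window, and more is true: either $\eta$ is periodic, in which case all directional entropies are given by an explicit formula, or the number of patterns in a disk of radius $r$ is $e^{o(r)}$ and every direction has zero entropy. The proof splits $\eta$ into periodic components by means of an annihilating polynomial, shows that a long thin strip determines a box of proportional height unless the coloring is locally periodic, and then compares the information carried by the strip and by the box.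
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal A$ be a finite alphabet and let $\eta\colon\mathbb Z^2\to\mathcal A$ be a coloring. For $\mathbf n\in\mathbb Z^2$ the translate $T^{\mathbf n}\eta$ is defined by $T^{\mathbf n}\eta(\mathbf p)=\eta(\mathbf p+\mathbf n)$. For a finite set $S\subset\mathbb Z^2$, a \emph{pattern} of $\eta$ on $S$ is a restriction $(T^{\mathbf n}\eta)|_S$, and $P_\eta(S)$ is the number of distinct patterns on $S$. The \emph{rectangular complexity} $P_\eta(n,k)$ is $P_\eta(S)$ for $S=[0,n-1]\times[0,k-1]$; here and below a product of intervals means the set of its lattice points. Let $X_\eta$ be the closure of $\{T^{\mathbf n}\eta:\mathbf n\in\mathbb Z^2\}$ in $\mathcal A^{\mathbb Z^2}$ with the product topology; $\mathbb Z^2$ acts on it by translations. Every element of $X_\eta$ agrees on any given finite set with some translate of $\eta$, so the restrictions of elements of $X_\eta$ to a finite set are exactly the patterns of $\eta$. We call $\eta$ \emph{periodic} if $T^{\mathbf v}\eta=\eta$ for some $\mathbf v\ne0$.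

We study the hypothesis $P_\eta(n,k)\le nk$: some rectangle has no more patterns than cells. In one dimension this hypothesis leaves no freedom at all.

\begin{lemma}\label{lem:onedim}
If at most $k$ distinct words of length $k$ occur in $F\colon\mathbb Z\to\mathcal A$, then $F$ has a period $p$ with $1\le p\le k$.
\end{lemma}

\begin{proof}
We may replace $k$ by the least positive integer with this property. If $k=1$, then $F$ is constant. If $k\ge2$, there are at least $k$ words of length $k-1$ and at most $k$ words of length $k$. Deleting the last letter maps the longer words onto the shorter ones, so this map is a bijection, and the same holds for deleting the first letter. Thus the word $b_s$ of length $k-1$ that starts at position $s$ determines both $b_{s+1}$ and $b_{s-1}$, and it takes only $k$ values. Two of $b_0,\dots,b_k$ coincide, say $b_s=b_{s+p}$ with $1\le p\le k$, and this equality propagates to all $s\in\mathbb Z$.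
\end{proof}

In two dimensions the hypothesis does not make $X_\eta$ finite, and one asks instead how much information is left in each direction. Let $L=\mathbb R\mathbf u$ be a line through the origin, $|\mathbf u|=1$, and put $L^t=\{\mathbf p\in\mathbb R^2:\operatorname{dist}(\mathbf p,L)\le t\}$. In the sense of Boyle and Lind, $L$ is \emph{expansive} for $X_\eta$ if there is $t>0$ such that any $x,y\in X_\eta$ that agree on $L^t\cap\mathbb Z^2$ are equal; otherwise $L$ is \emph{nonexpansive}. Let $N(L,t,s)$ be the number of restrictions of elements of $X_\eta$ to the box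
\[
L^{t,s}=\{\mathbf p\in\mathbb Z^2:\operatorname{dist}(\mathbf p,L)\le t,\ |\langle\mathbf p,\mathbf u\rangle|\le s\}.
\]
The \emph{directional entropy} of $X_\eta$ in the direction $L$ is
\[
h(L)=\lim_{t\to\infty}\limsup_{s\to\infty}\frac1s\log N(L,t,s).
\]
The limit exists in $[0,\infty]$ because $N$ is nondecreasing in $t$. So $L$ is expansive when a strip of bounded width around $L$ holds all the information, and $h(L)$ is the rate at which strips around $L$ accumulate information as they grow longer. The box has length $2s$, which accounts for the factors $2$ below. If every finite pattern over two or more letters occurs in $\eta$, then $h(L)=\infty$, since the box has about $4ts$ cells.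

\begin{example}[Stripes]\label{ex:stripes}
Let $\eta(a,b)=F(a)$, where $F\in\{0,1\}^{\mathbb Z}$ has positive entropy $h_F=\lim_\ell\frac1\ell\log w(\ell)$ and $w(\ell)$ is the number of words of length $\ell$ in $F$. Vertical dominoes are constant, so $P_\eta(1,2)=2\le1\cdot2$. For the horizontal line, row $0$ determines the whole configuration and $N(L,t,s)=w(2\lfloor s\rfloor+1)$, so $L$ is expansive and $h(L)=2h_F>0$. For the vertical line, $N(L,t,s)=w(2\lfloor t\rfloor+1)$ does not depend on $s$, so $h(L)=0$.
\end{example}

In this example the entropy is seen in the direction in which a strip crosses all the stripes, and that is also the reason why the direction is expansive. The direction along the stripes, where a strip can miss information, has no entropy. One is led to guess that under the hypothesis $P_\eta(n,k)\le nk$ a direction cannot be both nonexpansive and of positive entropy. This is the conjecture posed by Broderick, Cyr and Kra \cite{BCK}, and we prove it.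

\begin{theorem}\label{thm:A}
If $P_\eta(n,k)\le nk$ for some $n,k\in\mathbb N$, then $h(L)=0$ for every nonexpansive direction $L$ of $X_\eta$.
\end{theorem}

A finite set $S\subset\mathbb Z^2$ is \emph{convex} if $S=\operatorname{conv}(S)\cap\mathbb Z^2$. A vector $\hat{\mathbf v}\in\mathbb Z^2$ is \emph{primitive} if its coordinates are coprime.

\begin{theorem}\label{thm:B}
Let $S\subset\mathbb Z^2$ be nonempty, finite and convex with $P_\eta(S)\le|S|$.
\begin{enumerate}
\item[(a)] Suppose that $\eta$ has a period $\mathbf v=k\hat{\mathbf v}\ne0$ with $\hat{\mathbf v}$ primitive and $k\ge1$. Let $p_{\mathbf v}(\ell)$ be the number of restrictions of elements of $X_\eta$ to $\{\mathbf n\in\mathbb Z^2:0\le\det(\hat{\mathbf v},\mathbf n)<\ell\}$, and let $h_{\mathbf v}=\lim_\ell\frac1\ell\log p_{\mathbf v}(\ell)$. Then every nonexpansive direction is parallel to $\mathbf v$, and for every line $L=\mathbb R\mathbf u$ with $|\mathbf u|=1$,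
\[
h(L)=2\,|\det(\hat{\mathbf v},\mathbf u)|\,h_{\mathbf v}.
\]
In particular $h(L)=0$ if $L$ is parallel to $\mathbf v$.
\item[(b)] If $\eta$ is not periodic, then the number of patterns of $X_\eta$ in a disk of radius $r$ is $e^{o(r)}$. Hence $h(L)=0$ for every direction $L$, and every $T^{\mathbf n}$ has zero topological entropy on $X_\eta$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} follows by taking $S=[0,n-1]\times[0,k-1]$: in case (a) the nonexpansive directions are parallel to $\mathbf v$ and have entropy zero, and in case (b) all directions have entropy zero. For the stripes of Example~\ref{ex:stripes}, part (a) with $\mathbf v=(0,1)$ shows that every nonvertical direction is expansive with entropy $2|u_1|h_F>0$, where $\mathbf u=(u_1,u_2)$. So the word ``nonexpansive'' cannot be dropped from Theorem~\ref{thm:A}, and by part (b) the colorings for which it matters are periodic. The proof of (b) does not decide whether a nonperiodic coloring with $P_\eta(S)\le|S|$ exists; it bounds the entropy of any such coloring.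

Section~\ref{sec:periodic} proves part (a) and shows that neither the bound $|S|$ nor convexity can be relaxed. Section~\ref{sec:model} works out the idea of part (b) for a $2\times2$ window, and Sections~\ref{sec:algebra}--\ref{sec:entropy} contain the proof. We use repeatedly that a sequence of nonnegative reals with $a_{k+l}\le a_k+a_l$ satisfies $a_k/k\to\inf_k a_k/k$; we refer to this as \emph{subadditivity}.

\section{Periodic colorings and two examples}\label{sec:periodic}

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
The hypothesis on $S$ is not needed here. Every $x\in X_\eta$ has period $\mathbf v$. Put $\varphi=\det(\hat{\mathbf v},\cdot)$. Since $\hat{\mathbf v}$ is primitive, $\varphi$ maps $\mathbb Z^2$ onto $\mathbb Z$, and each level set is a coset of $\mathbb Z\hat{\mathbf v}$, hence a union of $k$ cosets of $\mathbb Z\mathbf v$. Therefore $p_{\mathbf v}(\ell)\le|\mathcal A|^{k\ell}$, and by translation invariance $p_{\mathbf v}(\ell)$ also counts restrictions to $\{c\le\varphi<c+\ell\}$ for any $c\in\mathbb Z$. Cutting a strip in two gives $p_{\mathbf v}(\ell+\ell')\le p_{\mathbf v}(\ell)\,p_{\mathbf v}(\ell')$,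 so $h_{\mathbf v}$ exists by subadditivity. Also $p_{\mathbf v}$ is nondecreasing.

Let $\delta=|\det(\hat{\mathbf v},\mathbf u)|$ and let $\mathbf u^\perp$ be a unit normal to $L$. A lattice point $\mathbf n=\alpha\mathbf u+\beta\mathbf u^\perp$ lies in $L^{t,s}$ exactly when $|\alpha|\le s$ and $|\beta|\le t$, and
\begin{equation}\label{eq:phi}
\bigl|\,|\varphi(\mathbf n)|-|\alpha|\,\delta\,\bigr|\le|\beta|\,|\hat{\mathbf v}|.
\end{equation}
So $|\varphi|\le s\delta+t|\hat{\mathbf v}|$ on $L^{t,s}$, and
\[
N(L,t,s)\le p_{\mathbf v}\bigl(\lfloor2s\delta+2t|\hat{\mathbf v}|\rfloor+1\bigr).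
\]
If $L$ is parallel to $\mathbf v$, then $\delta=0$, the bound does not depend on $s$, and $h(L)=0$ as claimed.

Let $L$ be not parallel to $\mathbf v$. Adding $\mathbf v$ to a point changes $\beta$ by a fixed nonzero amount of modulus at most $|\mathbf v|$, so every $\mathbf n\in\mathbb Z^2$ has a translate $\mathbf n+j\mathbf v$ with $|\beta|\le|\mathbf v|$. Hence the values of $x\in X_\eta$ on $L^{|\mathbf v|}$ determine $x$, and $L$ is expansive. Let $t\ge|\mathbf v|$, put $c_s=s\delta-|\mathbf v|\,|\hat{\mathbf v}|$, and let $|\varphi(\mathbf n)|\le c_s$. The translate $\mathbf n+j\mathbf v$ has the same value of $\varphi$, so \eqref{eq:phi} gives $|\alpha|\delta\le c_s+|\mathbf v|\,|\hat{\mathbf v}|=s\delta$, and the translate lies in $L^{t,s}$. Thus the restriction of $x$ to $L^{t,s}$ determines its restriction to $\{|\varphi|\le c_s\}$, and $N(L,t,s)\ge p_{\mathbf v}(2\lfloor c_s\rfloor+1)$ when $c_s\ge0$. The two bounds give $\frac1s\log N(L,t,s)\to2\delta h_{\mathbf v}$ for every $t\ge|\mathbf v|$.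
\end{proof}

The next two examples are not used in the proof.

\begin{example}[The bound $nk$ cannot be replaced by $nk+1$]\label{ex:plusone}
Let $f\in\{0,1\}^{\mathbb Z}$ contain every finite binary word, and let $\eta(a,b)=1$ if $b=f(a)$ and $\eta(a,b)=0$ otherwise. Each column contains exactly one $1$, so $P_\eta(1,k)=k+1$ for every $k$. Let $L$ be horizontal. For $j>t+1$ the translate $T^{(0,j)}\eta$ vanishes on $L^t$ and is not zero, while the zero configuration is the limit of these translates and lies in $X_\eta$; so $L$ is nonexpansive. Row $0$ of $\eta$ is $1-f$ and contains every binary word, so $N(L,t,s)\ge2^{2\lfloor s\rfloor+1}$ and $h(L)\ge2\log2>0$.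
\end{example}

\begin{example}[Convexity cannot be dropped]\label{ex:nonconvex}
Let $F\in\{0,1\}^{\mathbb Z}$ be a concatenation of the blocks $000$ and $100$ in which every finite sequence of blocks occurs. Its words of length $3$ are $000,100,010,001$; it has at least $2^{\lfloor\ell/3\rfloor}$ words of length $\ell$; and it is not periodic, as it contains $1$ and arbitrarily long runs of $0$. Define $\eta(2i,2j)=F(i)$, $\eta(2i+1,2j)=F(j)$, and $\eta(a,b)=0$ for odd $b$. Let $S=\{0,2,4\}^2$. A translate of $S$ lies in one coset of $(2\mathbb Z)^2$, so a pattern on $S$ is zero, or has a single column of $1$'s, or has a single row of $1$'s. Hence $P_\eta(S)=7\le9=|S|$. If $(\alpha,\beta)$ is a period of $\eta$, then so is $(2\alpha,2\beta)$, and $F$ is invariant under the shifts by $\alpha$ and by $\beta$; so $\alpha=\beta=0$ and $\eta$ is not periodic. Let $L$ be horizontal. The cells $(2i,0)$ with $|2i|\le s$ show words of $F$ of length at least $s-1$, so $h(L)\ge\frac13\log2$. Finally $L$ is nonexpansive: if $\beta\ne\beta'$ and $F$ vanishes on $[\beta-t,\beta+t]$ and on $[\beta'-t,\beta'+t]$, then $T^{(0,2\beta)}\eta$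 and $T^{(0,2\beta')}\eta$ are distinct and agree on $L^t$.
\end{example}

\section{The idea in a model case}\label{sec:model}

Let $F,G\colon\mathbb Z\to\mathbb Z$ be bounded and not periodic, and let
\[
\eta(a,b)=F(a)+G(b),
\]
a superposition of vertical and horizontal stripes. Write $T_1=T^{(1,0)}$ and $T_2=T^{(0,1)}$. Then $(T_1-1)(T_2-1)\eta=0$, and the same relation holds for every $x\in X_\eta$. Let $S=\{0,1\}^2$ with bottom row $Q=\{(0,0),(1,0)\}$. Suppose that $P_\eta(S)\le4$ and that $S$ is minimal, in the sense that $P_\eta(S')>|S'|$ for the smaller nonempty convex sets $S'\subset S$. We bound the number of words of $G$.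

\emph{Step 1: a row determines the next row unless it is locally periodic.} For $\mathbf s\in S$ we have $P_\eta(S\setminus\{\mathbf s\})\ge4\ge P_\eta(S)$, so any three cells of a $2\times2$ square determine the fourth. Since $P_\eta(Q)\ge3$, at most one pattern on $Q$ has more than one extension to $S$; call it ambiguous. Let $x,x'\in X_\eta$ agree on the segment $[-N,N]\times\{b\}$, $N\ge1$. If some domino of the segment is not ambiguous, then $x$ and $x'$ agree on the two cells above it. Slide the square one step to the right: three of its cells are known, hence the fourth. Continuing in both directions, $x=x'$ on $[-N,N]\times\{b+1\}$. Otherwise all dominoes of the segment show the same pattern, and since consecutive dominoes overlap, $x$ is constant on the segment.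

\emph{Step 2: the exception can be tested in one fixed row.} The difference $d=(T_1-1)x$ satisfies $(T_2-1)d=0$, so it is constant along columns. If $x$ is not constant on $[-N,N]\times\{0\}$, it is not constant on $[-N,N]\times\{b\}$ for any $b$. Step 1 then applies row after row, and $x|_{[-N,N]\times\{0\}}$ determines $x$ on $[-N,N]\times[0,\infty)$.

\emph{Step 3: the two components move independently.} Choose $N$ with $F$ not constant on $[-N,N]$, and let $x_\beta=T^{(0,\beta)}\eta$. Row $0$ of $x_\beta$ is $F+G(\beta)$. It is not constant on $[-N,N]$, and it takes at most $|\mathcal A|$ forms as $\beta$ varies. By Step 2 it determines $G(\beta),G(\beta+1),\dots$. So $G$ has at most $|\mathcal A|$ words of each length, and its entropy is zero. In this model Lemma~\ref{lem:onedim} even makes $G$ periodic, contrary to assumption.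

The general proof follows the same three steps, with four new difficulties.
\begin{itemize}
\item The coloring is not given as a sum. Section~\ref{sec:algebra} produces a relation $\prod_{i=1}^m(T^{\mathbf v_i}-1)\eta=0$ and periodic components $\zeta_i$ that play the roles of $F$ and $G$, and reduces the theorem to the vanishing of one entropy $h_i$ for each component.
\item The window is a convex polygon. Several patterns may be ambiguous, the exception in Step 1 becomes periodicity with a bounded period, and each new row is a little shorter than the previous one, so a strip of length $2N$ determines only about $cN$ rows.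
\item Step 2 needs a vertical recurrence for $d$ whose order does not exceed the height of the window. It is supplied by a greatest common divisor of two annihilators (Lemma~\ref{lem:divisor}).
\item With three or more components, Step 3 changes. For $\eta(a,b)=F(a)+G(b)+H(a+b)$, vertical translation fixes $F$ but moves $H$, and a row segment sees $2N+1$ values of $H$. If the other components have zero entropy, the segment carries $e^{o(N)}$ patterns and counting still works. Otherwise we replace counting by an estimate of Shannon entropy for a suitable invariant measure (Section~\ref{sec:entropy}).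
\end{itemize}

\section{Annihilators and periodic components}\label{sec:algebra}

From now on $\eta$ is not periodic, and $S$ is nonempty, finite and convex with $P_\eta(S)\le|S|$. Renaming the letters, we assume $\mathcal A\subset\mathbb Z$.

Let $R=\mathbb Q[T_1^{\pm1},T_2^{\pm1}]$ be the ring of Laurent polynomials, with monomials $T^{\mathbf v}=T_1^{v_1}T_2^{v_2}$. It acts on functions $x\colon\mathbb Z^2\to\mathbb Q$ through the translations: if $f=\sum f_{\mathbf s}T^{\mathbf s}$, then $(fx)(\mathbf n)=\sum f_{\mathbf s}\,x(\mathbf n+\mathbf s)$. The support $\operatorname{supp}f$ is the finite set of $\mathbf s$ with $f_{\mathbf s}\ne0$. The map $x\mapsto fx$ is continuous and commutes with translations, so if $f\eta$ is constant, then $fx$ is the same constant for all $x\in X_\eta$. If $\mathbf w\in\mathbb Z\mathbf v$, then $T^{\mathbf v}-1$ divides $T^{\mathbf w}-1$ in $\mathbb Z[T_1^{\pm1},T_2^{\pm1}]$, by the formula for a geometric sum. Let $\mathbf e_1=(1,0)$, $\mathbf e_2=(0,1)$.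

\subsection{Two consequences of boundedness}

\begin{lemma}\label{lem:power}
Let $y\colon\mathbb Z^2\to\mathbb Z$ be bounded, $\mathbf w\ne0$ and $k\ge1$. If $(T^{\mathbf w}-1)^ky=0$, then $(T^{\mathbf w}-1)y=0$.
\end{lemma}

\begin{proof}
Let $k\ge2$ and $y'=(T^{\mathbf w}-1)^{k-2}y$. Then $(T^{\mathbf w}-1)^2y'=0$, so $j\mapsto y'(\mathbf n+j\mathbf w)$ is a bounded arithmetic progression, hence constant. Thus $(T^{\mathbf w}-1)^{k-1}y=0$, and we descend to $k=1$.
\end{proof}

\begin{lemma}\label{lem:finite}
Let $y\colon\mathbb Z^2\to\mathbb Z$ be bounded. If $y$ is annihilated by a nonzero Laurent polynomial in $T_1$ alone and by one in $T_2$ alone, then $y$ has finitely many translates. A configuration with finitely many translates has all vectors of $M\mathbb Z^2$ as periods, for some $M\ge1$.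
\end{lemma}

\begin{proof}
After multiplication by a monomial the first polynomial is $\sum_{k=0}^{n_1}u_kT_1^k$ with $u_0u_{n_1}\ne0$. It annihilates every translate $y'$ of $y$, so $n_1$ consecutive values of $y'$ in a row determine the whole row. In the same way $n_2$ consecutive values in a column determine the column. Hence the values of $y'$ on $[0,n_1)\times[0,n_2)$ determine $n_1$ adjacent columns and then all rows, and these values have finitely many possibilities. For the last statement, take for $M$ the index in $\mathbb Z^2$ of the group of periods.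
\end{proof}

\subsection{From low complexity to a product of differences}

\begin{lemma}\label{lem:q}
If $S'$ is a nonempty finite set with $P_\eta(S')\le|S'|$, there is a nonzero integer Laurent polynomial $q$ with $\operatorname{supp}q\subset S'$ such that $q\eta$ is constant.
\end{lemma}

\begin{proof}
To each pattern $\theta$ on $S'$ attach the vector $(1,\theta)\in\mathbb Q^{1+|S'|}$. At most $|S'|$ vectors do not span, so there is a nonzero integer vector $(q_0',(q_{\mathbf s})_{\mathbf s\in S'})$ orthogonal to all of them: $q_0'+\sum_{\mathbf s}q_{\mathbf s}\,\eta(\mathbf n+\mathbf s)=0$ for all $\mathbf n$. If all $q_{\mathbf s}$ vanished, so would $q_0'$. Take $q=\sum q_{\mathbf s}T^{\mathbf s}$.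
\end{proof}

This is the first use of the hypothesis, and it has no slack: in Example~\ref{ex:plusone} the $k+1$ vectors $(1,\theta)$ span $\mathbb Q^{1+k}$. The next lemma, due to Kari and Szabados, converts an arbitrary annihilator into one that displays directions of periodicity. We include the proof.

\begin{lemma}[Kari--Szabados]\label{lem:KS}
There are $m\ge1$ and nonzero, pairwise linearly independent vectors $\mathbf v_1,\dots,\mathbf v_m\in\mathbb Z^2$ with $\prod_{i=1}^m(T^{\mathbf v_i}-1)\,\eta=0$.
\end{lemma}

\begin{proof}
Take $q$ from Lemma~\ref{lem:q} with $S'=S$ and put $f=(T_1-1)q=\sum_{\mathbf v\in V}a_{\mathbf v}T^{\mathbf v}$, where $V=\operatorname{supp}f$. Then $f\eta=0$ and $f\ne0$; the coefficients of $f$ sum to zero, so $|V|\ge2$. Let $f^{[n]}=\sum a_{\mathbf v}T^{n\mathbf v}$ and $C=\max|\eta|\cdot\sum|a_{\mathbf v}|$, so that $|f^{[n]}\eta|\le C$ for all $n\ge1$.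

\emph{Dilating $f$.} Suppose $f^{[n]}\eta=0$ and let $p>C$ be prime. The $p$th power map is additive modulo $p$ and $a^p\equiv a\pmod p$ for integers $a$, so $f^{[np]}=(f^{[n]})^p+pg$ with $g$ integral. Then $f^{[np]}\eta=p\,g\eta$ takes values in $p\mathbb Z$ of modulus at most $C<p$, so $f^{[np]}\eta=0$. By induction $f^{[n]}\eta=0$ whenever all prime factors of $n$ exceed $C$. Let $r$ be the product of the primes $\le C$ (with $r=1$ if there are none). All prime factors of $1+kr$ exceed $C$, so with $y_{\mathbf v}=a_{\mathbf v}T^{\mathbf v}\eta$,
\[
\sum_{\mathbf v\in V}(T^{r\mathbf v})^k\,y_{\mathbf v}=0\qquad(k\ge0).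
\]

\emph{Isolating one term.} Fix $\mathbf v_0\in V$ and expand $\Psi(t)=\prod_{\mathbf v\in V\setminus\{\mathbf v_0\}}(t-T^{r\mathbf v})=\sum_kc_kt^k$ with $c_k\in R$. Apply $c_k$ to the $k$th relation and sum over $k$. Since $\Psi(T^{r\mathbf v})=0$ for $\mathbf v\ne\mathbf v_0$,
\[
0=\sum_{\mathbf v\in V}\Psi(T^{r\mathbf v})\,y_{\mathbf v}=\Psi(T^{r\mathbf v_0})\,y_{\mathbf v_0}.
\]
Now $T^{r\mathbf v_0}-T^{r\mathbf v}=-T^{r\mathbf v_0}(T^{r(\mathbf v-\mathbf v_0)}-1)$. Dividing by a monomial and by $\pm a_{\mathbf v_0}$ gives $\prod_{\mathbf v\ne\mathbf v_0}(T^{r(\mathbf v-\mathbf v_0)}-1)\,\eta=0$.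

\emph{Merging parallel vectors.} Replace all vectors of a class of parallel vectors by a nonzero common integer multiple $\mathbf w$; this multiplies the annihilator by a polynomial. We obtain a product of powers $(T^{\mathbf w}-1)^k$ with pairwise independent $\mathbf w$. Lemma~\ref{lem:power}, applied to the image of $\eta$ under the other factors, reduces the exponents to $1$, one at a time.
\end{proof}

Fix $\mathbf v_1,\dots,\mathbf v_m$ as in Lemma~\ref{lem:KS} with $m$ \emph{minimal}. Since $\eta$ is not periodic, $m\ge2$.

\subsection{Components and their entropies}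

Applying all factors but one leaves a periodic configuration. Put
\[
g_i=\prod_{j\ne i}(T^{\mathbf v_j}-1),\qquad z_i(x)=g_ix\ \ (x\in X_\eta),\qquad\zeta_i=g_i\eta,\qquad Z_i=g_iX_\eta .
\]
The elements of $Z_i$ have period $\mathbf v_i$ and take values in a fixed finite set of integers, and $Z_i$ is the orbit closure of $\zeta_i$, being compact with the orbit of $\zeta_i$ dense. In the model of Section~\ref{sec:model}, with $\mathbf v_1=\mathbf e_1$ and $\mathbf v_2=\mathbf e_2$, we have $\zeta_1(a,b)=G(b+1)-G(b)$ and $\zeta_2(a,b)=F(a+1)-F(a)$. Minimality of $m$ replaces the assumption that $F$ and $G$ are not periodic.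

\begin{lemma}\label{lem:infinite}
Every period of $\zeta_i$ is parallel to $\mathbf v_i$.
\end{lemma}

\begin{proof}
Otherwise $\zeta_i$ has two independent periods, hence finitely many translates, and $M\mathbb Z^2$ consists of periods for some $M\ge1$. Take $j\ne i$. Multiplying $(T^{M\mathbf v_j}-1)g_i\eta=0$ by $(T^{M\mathbf v_j}-1)/(T^{\mathbf v_j}-1)$ gives $(T^{M\mathbf v_j}-1)^2\prod_{l\ne i,j}(T^{\mathbf v_l}-1)\,\eta=0$. Lemma~\ref{lem:power} removes the square and leaves a relation with $m-1\ge1$ factors and pairwise independent vectors, contrary to the minimality of $m$.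
\end{proof}

Write $\mathbf v_i=k_i\hat{\mathbf v}_i$ with $\hat{\mathbf v}_i$ primitive and $k_i\ge1$, and put $\varphi_i=\det(\hat{\mathbf v}_i,\cdot)$. An \emph{$i$-strip of width $\ell$} is a set $\{\mathbf n\in\mathbb Z^2:c\le\varphi_i(\mathbf n)<c+\ell\}$ with $c\in\mathbb Z$. Let $p_i(\ell)$ be the number of restrictions of elements of $Z_i$ to an $i$-strip of width $\ell$. As in Section~\ref{sec:periodic}, $p_i(\ell)$ does not depend on $c$, the restriction is determined by $k_i\ell$ cells, and $p_i$ is nondecreasing and submultiplicative. By subadditivity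
\[
h_i=\lim_{\ell\to\infty}\frac1\ell\log p_i(\ell)\quad\text{exists and is finite, and}\quad p_i(\ell)\ge e^{h_i\ell}.
\]
Since finitely many cells determine the restriction, the translates of $\zeta_i$ already realize all $p_i(\ell)$ restrictions.

The components determine $x$ up to a bounded amount of information, and they do so locally. Call $D\subset\mathbb Z^2$ \emph{connected} if any two of its points are joined by a path in $D$ with steps $\pm\mathbf e_1,\pm\mathbf e_2$; rectangles are connected. Let $\operatorname{width}_i(D)=\max_D\varphi_i-\min_D\varphi_i$.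

\begin{lemma}\label{lem:count}
There is an integer $C$ such that for every nonempty finite connected $D\subset\mathbb Z^2$,
\[
P_\eta(D)\le C\prod_{i=1}^mp_i\bigl(\operatorname{width}_i(D)+C\bigr).
\]
\end{lemma}

\begin{proof}
Let $J$ be the ideal of $R$ generated by $g_1,\dots,g_m$, and let $M_0=\prod_{j<l}|\det(\mathbf v_j,\mathbf v_l)|$. We first show that $(T_1^{M_0}-1)^{\binom m2}\in J$. For $j<l$, Cramer's rule gives integers $\alpha,\beta$ with $M_0\mathbf e_1=\alpha\mathbf v_j+\beta\mathbf v_l$, and
\[
T_1^{M_0}-1=T^{\beta\mathbf v_l}(T^{\alpha\mathbf v_j}-1)+(T^{\beta\mathbf v_l}-1)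
\]
is a multiple of $T^{\mathbf v_j}-1$ plus a multiple of $T^{\mathbf v_l}-1$. Multiply these identities over all pairs $j<l$ and expand. Each term chooses one index from every pair. At most one index is never chosen, because two such indices would form a pair; so each term is divisible by some $g_i$. The same argument applies to $T_2$.

Let $n_0=M_0\binom m2$ and write $(T_1^{M_0}-1)^{\binom m2}=\sum_ir_ig_i$. Applying this to $x\in X_\eta$ at a point $\mathbf n$ gives
\[
\sum_{k=0}^{n_0}c_k\,x(\mathbf n+k\mathbf e_1)=\sum_{i=1}^m\bigl(r_iz_i(x)\bigr)(\mathbf n),\qquad c_0,c_{n_0}\in\{\pm1\}.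
\]
So $n_0$ consecutive values of $x$ in a row, together with nearby values of the $z_i(x)$, determine the next value of $x$ on either side, and likewise in columns. With $\Gamma=[0,n_0)^2$, there is therefore a constant $\rho_0$ such that $x|_{\mathbf n+\Gamma}$ and the values of $z_1(x),\dots,z_m(x)$ within distance $\rho_0$ of $\mathbf n$ determine $x$ on $\mathbf n\pm\mathbf e_1+\Gamma$ and on $\mathbf n\pm\mathbf e_2+\Gamma$.

Fix $\mathbf n^*\in D$ and let $D^+$ be the set of lattice points within distance $\rho_0$ of $D$. Moving the square along paths in $D$, we see that $x|_{\mathbf n^*+\Gamma}$ and the restrictions $z_i(x)|_{D^+}$ determine $x$ on $\mathbf n+\Gamma\ni\mathbf n$ for all $\mathbf n\in D$. The first datum has at most $|\mathcal A|^{n_0^2}$ possibilities, and $D^+$ lies in an $i$-strip of width at most $\operatorname{width}_i(D)+2\rho_0|\hat{\mathbf v}_i|+1$.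
\end{proof}

In Step 3 of the model we moved one component while keeping another fixed. Translation by multiples of $\mathbf v_j$ fixes $\zeta_j$, and the next lemma says that it still shows essentially all patterns of $\zeta_i$. For $i\ne j$ let $\delta_{ij}=|\varphi_i(\mathbf v_j)|\ge1$.

\begin{lemma}\label{lem:oneway}
Let $i\ne j$ and $\ell>\delta_{ij}$. The configurations $T^{\beta\mathbf v_j}\zeta_i$, $\beta\in\mathbb Z$, have at least $p_i(\ell-\delta_{ij})/|\det(\mathbf v_i,\mathbf v_j)|$ distinct restrictions to any $i$-strip of width $\ell$.
\end{lemma}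

\begin{proof}
Let the strip be $\{c\le\varphi_i<c+\ell\}$. The lattice $\mathbb Z\mathbf v_i+\mathbb Z\mathbf v_j$ has index $|\det(\mathbf v_i,\mathbf v_j)|$ in $\mathbb Z^2$. Choose coset representatives $\mathbf f$ and adjust them by multiples of $\mathbf v_j$ so that $c\le\varphi_i(\mathbf f)<c+\delta_{ij}$. Since $\mathbf v_i$ is a period of $\zeta_i$, every translate of $\zeta_i$ has the form $T^{\mathbf f}T^{\beta\mathbf v_j}\zeta_i$. If $0\le\varphi_i(\mathbf n)<\ell-\delta_{ij}$, then $\mathbf n+\mathbf f$ lies in the strip. So the restriction of this translate to $\{0\le\varphi_i<\ell-\delta_{ij}\}$ is determined by $\mathbf f$ and the restriction of $T^{\beta\mathbf v_j}\zeta_i$ to the strip.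
\end{proof}

The rest of the paper proves the following statement.

\begin{proposition}\label{prop:main}
$h_1=\dots=h_m=0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b) from Proposition~\ref{prop:main}]
The lattice points of a disk of radius $r$ lie in a square $D$ of side $O(r)$, and $\operatorname{width}_i(D)=O(r)$ for all $i$. Since $\log p_i(\ell)=o(\ell)$, Lemma~\ref{lem:count} gives $P_\eta(D)=e^{o(r)}$. The box $L^{t,s}$ lies in the disk of radius $s+t$ about the origin, so $\log N(L,t,s)=o(s)$ for each fixed $t$, and $h(L)=0$. The topological entropy of $T^{\mathbf n}$ on $X_\eta$ is $\lim_{t\to\infty}\limsup_{s\to\infty}\frac1s\log P_\eta(D_{t,s})$ with $D_{t,s}=\bigcup_{0\le k<s}(k\mathbf n+[-t,t]^2)$, and $D_{t,s}$ lies in a disk of radius $O(s+t)$; so it vanishes too.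
\end{proof}

\section{A strip determines a box}\label{sec:determinism}

\subsection{A minimal window}

Among the nonempty convex subsets $S'\subset S$ with $P_\eta(S')\le|S'|$ choose one of least cardinality, and call it $S$ from now on. Let $q$ be given by Lemma~\ref{lem:q} for this $S$. A \emph{face} of $S$ is the set of points of $S$ at which some nonzero linear functional is maximal, and a \emph{vertex} of $S$ is a vertex of $\operatorname{conv}S$.

\begin{lemma}\label{lem:minimal}
\begin{enumerate}
\item[(i)] $S$ is not contained in a line.
\item[(ii)] If $W$ is a face of $S$, then $P_\eta(S)-P_\eta(S\setminus W)\le|W|-1$.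
\item[(iii)] If $\mathbf s$ is a vertex of $S$, every pattern on $S\setminus\{\mathbf s\}$ has exactly one extension to a pattern on $S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Otherwise, by convexity, $S$ consists of $k=|S|$ consecutive lattice points in a primitive direction $\mathbf u'$. On each line $\mathbf n+\mathbb Z\mathbf u'$ at most $P_\eta(S)\le k$ words of length $k$ occur, so by Lemma~\ref{lem:onedim} the coloring of this line has a period at most $k$. Then $k!\,\mathbf u'$ is a period of $\eta$, which is excluded.

(ii) Let $W$ be the set where the functional $\lambda$ attains its maximum $\lambda_0$ on $S$. By (i), $S\setminus W$ is nonempty. Its convex hull lies in $\operatorname{conv}(S)\cap\{\lambda<\lambda_0\}$, whose lattice points form $S\setminus W$; so $S\setminus W$ is convex. By minimality $P_\eta(S\setminus W)\ge|S|-|W|+1$, while $P_\eta(S)\le|S|$.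

(iii) A vertex of a polygon is a face, so (ii) gives $P_\eta(S)\le P_\eta(S\setminus\{\mathbf s\})$. The restriction map from patterns on $S$ onto patterns on $S\setminus\{\mathbf s\}$ is therefore injective.
\end{proof}

Fix an index $i$ for the rest of this section. Choose $A\in GL_2(\mathbb Z)$ with $A\hat{\mathbf v}_i=\mathbf e_1$, and replace $\eta$, $S$, $\operatorname{supp}q$, $\mathbf v_l$ by $\eta\circ A^{-1}$, $AS$, $A\operatorname{supp}q$, $A\mathbf v_l$. Convexity, cardinalities, minimality of $S$ and $m$ are preserved, and each $\varphi_l$ changes at most by the sign $\det A$, so $p_l$ and $h_l$ are unchanged; all of Section~\ref{sec:algebra} applies to the new coloring. Now $\mathbf v_i=k_i\mathbf e_1$ and $\varphi_i(a,b)=b$, so an $i$-strip is a set of consecutive rows. Composing $A$ with the reflection $(a,b)\mapsto(a,-b)$ if necessary, we assume that the top face of $S$ (largest $b$) has at most as many points as the bottom face. Translating $S$, which multiplies $q$ by a monomial, we arrange that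
\[
S\subset[-\sigma,\sigma]\times[0,\tau],\qquad S\text{ meets row }0,\qquad W=S\cap\{b=\tau\}\ni(0,\tau),
\]
with $\tau\ge1$ by Lemma~\ref{lem:minimal}(i). Put $Q=S\setminus W$ and $\kappa=|W|-1$.

A pattern on $Q$ is \emph{ambiguous} if it has at least two extensions to a pattern on $S$. Each ambiguous pattern contributes at least $1$ to $P_\eta(S)-P_\eta(Q)$, so by Lemma~\ref{lem:minimal}(ii)
\begin{equation}\label{eq:ambiguous}
\text{at most $\kappa$ patterns on $Q$ are ambiguous.}
\end{equation}
The choice of the shorter face as the top makes the rows of $Q$ long enough to exploit this bound: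
\begin{equation}\label{eq:rows}
\text{for $0\le j<\tau$, row $j$ of $Q$ is a block of at least $\kappa$ consecutive points.}
\end{equation}
Indeed, the slices of $\operatorname{conv}S$ at heights $\tau$ and $0$ are the convex hulls of the top and bottom faces, which consist of consecutive points, so they are segments of lengths $\kappa$ and $\kappa'\ge\kappa$. The slice at height $j$ contains their convex combination, a segment of length $\frac j\tau\kappa+(1-\frac j\tau)\kappa'\ge\kappa$, which contains at least $\kappa$ lattice points. Since $S$ is convex, row $j$ of $S$ consists of all lattice points of the slice.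

\subsection{Ambiguous windows force local periodicity}

For $x\in X_\eta$, the \emph{window of $x$ at $\mathbf n$} is the pattern $(T^{\mathbf n}x)|_Q$. A long run of ambiguous windows shows at most $\kappa$ patterns on a shape whose rows have at least $\kappa$ cells, which is the situation of Lemma~\ref{lem:onedim} on a finite interval.

\begin{lemma}\label{lem:run}
Let $\kappa\ge1$, and let $Q_1$ be obtained from $Q$ by deleting the $\kappa-1$ rightmost points of each row. Suppose that the windows of $x\in X_\eta$ at $\mathbf n+s\mathbf e_1$ are ambiguous for all integers $0\le s\le\ell$. Then $x(\mathbf p+\kappa!\,\mathbf e_1)=x(\mathbf p)$ for all $\mathbf p\in\mathbf n+s\mathbf e_1+Q_1$ with $\kappa\le s\le\ell-\kappa!$.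
\end{lemma}

\begin{proof}
Assume $\ell\ge\kappa+\kappa!$, as otherwise there is nothing to prove. For $1\le k\le\kappa$ let $Q_k$ be $Q$ with the $\kappa-k$ rightmost points of each row deleted. By \eqref{eq:rows} the rows of $Q_k$ are nonempty blocks, so $Q_{k+1}=Q_k\cup(Q_k+\mathbf e_1)$; also $Q_\kappa=Q$. Let $n_k$ be the number of distinct patterns $(T^{\mathbf n+s\mathbf e_1}x)|_{Q_k}$, $0\le s\le\ell$. By \eqref{eq:ambiguous}, $1\le n_1\le\dots\le n_\kappa\le\kappa$. If $n_1\ge2$ and all inequalities $n_k\le n_{k+1}$ were strict, then $n_\kappa\ge\kappa+1$. So $n_1=1$, or $n_k=n_{k+1}$ for some $k<\kappa$.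

If $n_1=1$, the patterns on $Q_1$ at positions $s$ and $s+\kappa!$ are equal, which is the claim. Let $n_k=n_{k+1}$, and let $b_s$ be the pattern on $Q_k$ at position $s$. Restriction maps the $n_{k+1}$ patterns on $Q_{k+1}$ onto the $n_k$ patterns on $Q_k$, so it is a bijection, and $b_s$ determines the pattern on $Q_{k+1}\supset Q_k+\mathbf e_1$ at position $s$. Hence $b_{s+1}=\Phi(b_s)$ for $0\le s<\ell$, for a map $\Phi$ defined on at most $\kappa$ states. Two of $b_0,\dots,b_\kappa$ coincide, say $b_{s_0}=b_{s_0+p}$ with $1\le p\le\kappa$ and $s_0<\kappa$. Applying $\Phi$ gives $b_{s+p}=b_s$ for $s_0\le s\le\ell-p$. Since $p$ divides $\kappa!$, we get $b_{s+\kappa!}=b_s$ for $\kappa\le s\le\ell-\kappa!$. Restrict to $Q_1\subset Q_k$.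
\end{proof}

\subsection{A short vertical recurrence}

Lemma~\ref{lem:run} gives horizontal periodicity on $\tau$ consecutive rows only, at the height where the row-by-row reconstruction breaks down. To rule this out by a test at a fixed height we must carry the periodicity up or down. Let $K$ be a multiple of $k_i$ and $d=(T_1^K-1)x$. Both $g_i$ and $q$ annihilate $d$. The polynomial $g_i$ has a single monomial in its top row and in its bottom row, so $g_id=0$ is a recurrence that can be solved for a new row, but it may need more than $\tau$ initial rows. The polynomial $q$ has height at most $\tau$, but its top row may have several monomials. Their greatest common divisor has both good properties.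

For $0\ne f\in R$, the \emph{top form} is the sum of the terms of $f$ with the largest exponent of $T_2$, the \emph{bottom form} is defined with the smallest exponent, and the \emph{height} is the difference of these exponents. Since $\mathbb Q[T_1^{\pm1}]$ is a domain, the top and bottom forms of a product are the products of those of the factors, and heights add.

\begin{lemma}\label{lem:divisor}
There are an integer Laurent polynomial $e\ne0$ and integers $M\ge1$, $\sigma'\ge0$, $1\le\tau'\le\tau$ such that $\operatorname{supp}e\subset[-\sigma',\sigma']\times[0,\tau']$, the support of $e$ has exactly one point in row $0$ and exactly one point in row $\tau'$, and $(T^{M\mathbf v_i}-1)\,e\,x=0$ for all $x\in X_\eta$.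
\end{lemma}

\begin{proof}
The ring $R$ is a unique factorization domain whose units are the nonzero scalar multiples of monomials. Let $e$ be a greatest common divisor of $q$ and $g_i$, scaled to have integer coefficients and smallest $T_2$-exponent $0$, and write $q=eq'$, $g_i=eg'$. For $j\ne i$ the vector $\mathbf v_j$ is not horizontal, so the top and bottom forms of $T^{\mathbf v_j}-1$, and hence of $g_i$, are units. The top and bottom forms of $e$ divide them, so they are units too, that is, single terms. The height $\tau'$ of $e$ is at most the height of $q$, which is at most $\tau$ because $\operatorname{supp}q\subset S$.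

The polynomials $q'$ and $g'$ are coprime in $R$. By Gauss's lemma they remain coprime in the principal ideal domain $\mathbb Q(T_1)[T_2^{\pm1}]$, so $1$ is a combination of $q'$ and $g'$ there. Clearing denominators, some combination of $q'$ and $g'$ with coefficients in $R$ is a nonzero polynomial in $T_1$ alone; by symmetry another one is a nonzero polynomial in $T_2$ alone. The bounded integer configuration $y=(T^{\mathbf v_i}-1)e\eta$ satisfies $g'y=(T^{\mathbf v_i}-1)g_i\eta=0$, and $q'y=(T^{\mathbf v_i}-1)q\eta=0$ because $q\eta$ is constant. By Lemma~\ref{lem:finite}, $(T^{M\mathbf v_i}-1)y=0$ for some $M\ge1$. Multiplying by $(T^{M\mathbf v_i}-1)/(T^{\mathbf v_i}-1)$ gives $(T^{M\mathbf v_i}-1)^2e\eta=0$, and Lemma~\ref{lem:power} gives $(T^{M\mathbf v_i}-1)e\eta=0$. This passes to $X_\eta$. Finally, if $\tau'=0$, then $e$ equals its top form and is a unit, and $M\mathbf v_i$ is a period of $\eta$; so $\tau'\ge1$.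
\end{proof}

Put $K=\kappa!\,Mk_i$, with $0!=1$, so that $K\mathbf e_1=\kappa!\,M\mathbf v_i$. For $x\in X_\eta$ let
\[
d_x(\mathbf p)=x(\mathbf p+K\mathbf e_1)-x(\mathbf p).
\]
Since $T^{M\mathbf v_i}-1$ divides $T_1^K-1$, we have $e\,d_x=0$. In the relation $\sum_{\mathbf s}e_{\mathbf s}\,d_x(\mathbf n+\mathbf s)=0$ we can solve for the term with $\mathbf s$ in row $\tau'$, or for the term with $\mathbf s$ in row $0$. So $d_x(a,b)$ is a linear combination of values of $d_x$ in the $\tau'$ rows just below row $b$, and also one of values in the $\tau'$ rows just above, in both cases at horizontal distance at most $2\sigma'$. As $\tau'\le\tau$, induction on $t$ gives, for any integers $r$ and $A'$: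
\begin{equation}\label{eq:spread}
\begin{gathered}
\text{if }d_x=0\text{ on }[-A',A']\times[r,r+\tau),\text{ then for all }t\ge0,\\
d_x=0\text{ on }[-A'+2\sigma't,\,A'-2\sigma't]\times[r-t,\,r+\tau+t).
\end{gathered}
\end{equation}

\subsection{Conditional determinism}

Let $c=\dfrac1{4(\sigma+2\sigma'+1)}$. For integers $G,N\ge1$ put
\[
D_N=[-N,N]\times[0,\tau),\qquad E_N=[-\tfrac N2,\tfrac N2]\times[0,G),\qquad B_N=[-\tfrac N2,\tfrac N2]\times[0,cN].
\]
We say that $x\in X_\eta$ \emph{has a defect in $E_N$} if $d_x(\mathbf p)\ne0$ for some $\mathbf p\in E_N$.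

\begin{proposition}\label{prop:determinism}
For each $G\ge1$ there is $N_0$ such that for all $N\ge N_0$ and $x,x'\in X_\eta$: if $x=x'$ on $D_N$ and $x$ has a defect in $E_N$, then $x=x'$ on $B_N$.
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!15] (-5,0)--(5,0)--(5,0.5)--(4.3,2.5)--(-4.3,2.5)--(-5,0.5)--cycle;
\fill[gray!50] (-4,2) rectangle (4,2.5);
\draw[thick] (-5,0) rectangle (5,0.5);
\draw[very thick] (-2.5,0) rectangle (2.5,0.95);
\draw[dashed] (-4,2)--(-3,0);
\draw[dashed] (4,2)--(3,0);
\node at (4.4,0.25) {$D_N$};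
\node at (0,0.72) {$E_N$};
\node at (0,2.25) {$d_x=0$};
\foreach \a/\lab in {-5/{-N},-2.5/{-N/2},2.5/{N/2},5/{N}} \node[below] at (\a,0) {$\lab$};
\node[right] at (4.6,2) {$b=r$};
\node[right] at (4.6,2.5) {$b=r+\tau$};
\end{tikzpicture}
\caption{Two configurations $x,x'$ that agree on the strip $D_N$ are shown to agree row by row on a narrowing region (light gray). If the process stops at height $r+\tau$, then $x$ is horizontally $K$-periodic, that is $d_x=0$, on the last $\tau$ rows (dark gray). The recurrence $e\,d_x=0$ carries this vanishing down between the dashed lines, which for $r\le cN$ still enclose the box $E_N$ where $d_x\ne0$ is assumed.}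
\label{fig:trapezoid}
\end{figure}

\begin{proof}
We show by induction on $r=0,1,\dots,\lfloor cN\rfloor+1$ that $x=x'$ on
\[
\Sigma_r=[-N+\sigma r,\,N-\sigma r]\times[0,\tau+r);
\]
see Figure~\ref{fig:trapezoid}. The case $r=0$ is the hypothesis. The case $r=\lfloor cN\rfloor+1$ gives the proposition, since $\sigma c\le\frac14$ and so $N-\sigma(cN+1)\ge\frac34N-\sigma\ge\frac N2$ for $N\ge4\sigma$.

Let $0\le r\le cN$, suppose $x=x'$ on $\Sigma_r$, and put $A=N-\sigma(r+1)\ge\frac N2$. We must show that $x=x'$ at $(a,r+\tau)$ for $|a|\le A$. For these $a$ the set $(a,r)+Q$ lies in $\Sigma_r$, so $x$ and $x'$ have the same window at $(a,r)$.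

\emph{Suppose that the window at $(a_0,r)$ is not ambiguous for some $|a_0|\le A$.} (This is automatic if $\kappa=0$.) Then $x=x'$ on $(a_0,r)+S$. Suppose $x=x'$ on $(a,r)+S$ with $-A\le a<A$, and let $\mathbf s$ be the right endpoint of $W$, a vertex of $S$. The set $(a+1,r)+Q$ lies in $\Sigma_r$, and $(a+1,r)+(W\setminus\{\mathbf s\})$ lies in $(a,r)+W$ because $W$ consists of consecutive points. So $x=x'$ on $(a+1,r)+(S\setminus\{\mathbf s\})$, and by Lemma~\ref{lem:minimal}(iii) on $(a+1,r)+S$. Using the left endpoint of $W$ we pass in the same way from $a$ to $a-1$ for $-A<a\le A$. Hence $x=x'$ on $(a,r)+S$ for all $|a|\le A$, and this set contains $(a,r+\tau)$.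

\emph{Suppose that all windows at $(a,r)$, $|a|\le A$, are ambiguous.} Then $\kappa\ge1$, and we apply Lemma~\ref{lem:run} with $\mathbf n=(-A,r)$ and $\ell=2A$. Each row $j\in[0,\tau)$ of $Q_1$ contains a point $(\alpha,j)$ with $|\alpha|\le\sigma$, and $-A+s+\alpha$ runs through all integers of $[-A+\kappa+\alpha,\,A-\kappa!+\alpha]$ as $s$ runs from $\kappa$ to $2A-\kappa!$. Therefore $x(a+\kappa!,b)=x(a,b)$ for $r\le b<r+\tau$ and $|a|\le A-(\sigma+\kappa+\kappa!)$. Since $\kappa!$ divides $K$, applying this at $a,a+\kappa!,\dots,a+K-\kappa!$ gives $d_x(a,b)=0$ for $r\le b<r+\tau$ and $|a|\le A'$, where $A'=A-(\sigma+\kappa+\kappa!+K)$. Take $t=r+G$ in \eqref{eq:spread}. The rows $[r-t,r+\tau+t)$ include $[0,G)$, and with $C_1=2\sigma+\kappa+\kappa!+K+2\sigma'G$,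
\[
A'-2\sigma't=N-(\sigma+2\sigma')r-C_1\ge\tfrac34N-C_1\ge\tfrac N2\qquad\text{for }N\ge4C_1 .
\]
So $d_x=0$ on $E_N$, contrary to the hypothesis, and this case does not occur.
\end{proof}

We now translate hypothesis and conclusion into statements about components: a component $z_j(x)$ with $j\ne i$ produces the defect, and the box $B_N$ determines $z_i(x)$ on about $cN$ full rows. Let $\rho$ be an integer with $\operatorname{supp}g_l\subset[-\rho,\rho]^2$ for all $l$, let $\Delta=\max_{j\ne i}\delta_{ij}$, and fix $G=2\rho+\Delta$. Let $\omega_N(x)$ be the restriction of $z_i(x)$ to the $\ell_N=\lfloor cN\rfloor-2\rho+1$ rows $\rho\le b\le\lfloor cN\rfloor-\rho$.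

\begin{proposition}\label{prop:omega}
\begin{enumerate}
\item[(i)] Let $j\ne i$ and let $z\in Z_j$ not have period $K\mathbf e_1$. There is $N(z)$ such that every $x\in X_\eta$ with $z_j(x)=z$ has a defect in $E_N$ for all $N\ge N(z)$.
\item[(ii)] There is $N_1$ such that for all $N\ge N_1$ and $x,x'\in X_\eta$: if $x=x'$ on $D_N$ and $x$ has a defect in $E_N$, then $\omega_N(x)=\omega_N(x')$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Choose $\mathbf p=(a,b)$ with $z(\mathbf p+K\mathbf e_1)\ne z(\mathbf p)$. The period $\mathbf v_j$ of $z$ changes $b$ by $\pm\delta_{ij}$ with $1\le\delta_{ij}\le\Delta$, so we may assume $\rho\le b<\rho+\Delta$. Let $N\ge N(z):=2(|a|+\rho)$. Then $\mathbf p+\operatorname{supp}g_j\subset E_N$, and $(g_jd_x)(\mathbf p)=z(\mathbf p+K\mathbf e_1)-z(\mathbf p)\ne0$, so $d_x$ does not vanish on $E_N$.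

(ii) Let $N\ge N_0$ and $\frac N2-\rho\ge k_i$. By Proposition~\ref{prop:determinism}, $x=x'$ on $B_N$, so $z_i(x)=z_i(x')$ at the points $(a,b)$ with $|a|\le\frac N2-\rho$ and $\rho\le b\le\lfloor cN\rfloor-\rho$. These include $k_i$ consecutive points of each such row, and both configurations have period $k_i\mathbf e_1$.
\end{proof}

\section{The components have zero entropy}\label{sec:entropy}

We prove Proposition~\ref{prop:main}. Suppose that some $h_i$ is positive, and use the coordinates and notation of Section~\ref{sec:determinism} for such an $i$. The strip $D_N$ meets only $\tau$ rows, yet in the presence of a defect it determines $z_i(x)$ on $\ell_N\approx cN$ rows, which carry information of order $N$. This information must be hidden in what $D_N$ shows of the other components, and we have to prove that it cannot be.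

\subsection{Exactly one positive entropy: counting}

Suppose $h_l=0$ for all $l\ne i$. Pick $j\ne i$ and put $x_\beta=T^{\beta\mathbf v_j}\eta$ for $\beta\in\mathbb Z$. Then $z_j(x_\beta)=\zeta_j$ for all $\beta$, and $K\mathbf e_1$ is not a period of $\zeta_j$ by Lemma~\ref{lem:infinite}. By Proposition~\ref{prop:omega}, for $N\ge\max(N_1,N(\zeta_j))$ every $x_\beta$ has a defect in $E_N$, and $x_\beta|_{D_N}$ determines $\omega_N(x_\beta)$. We have $\operatorname{width}_i(D_N)=\tau-1$ and $\operatorname{width}_l(D_N)=O(N)$, so Lemma~\ref{lem:count} gives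
\[
\#\{\omega_N(x_\beta):\beta\in\mathbb Z\}\le P_\eta(D_N)\le C\,p_i(\tau-1+C)\prod_{l\ne i}p_l(O(N))=e^{o(N)}.
\]
On the other hand $z_i(x_\beta)=T^{\beta\mathbf v_j}\zeta_i$, so by Lemma~\ref{lem:oneway} the left side is at least $e^{h_i(\ell_N-\delta_{ij})}/|\det(\mathbf v_i,\mathbf v_j)|$ for large $N$. This grows exponentially in $N$, a contradiction.

\subsection{Entropy of partitions}

If $h_l>0$ for some $l\ne i$, the bound on $P_\eta(D_N)$ above is exponential and the count gives nothing. We use another feature of $\omega_N$: it is unchanged by the horizontal shift $T^{\mathbf v_i}$. For a measure invariant under this shift, the pattern on a long strip shares only $o(N)$ information with any shift-invariant function. We recall the standard facts needed to make this precise.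

Let $\mu$ be a Borel probability on a compact metric space $Y$, and let $\mathcal P,\mathcal P',\mathcal B$ be finite measurable partitions; $\mathcal P\vee\mathcal B$ is the common refinement. Put $H_\mu(\mathcal P)=-\sum_{A\in\mathcal P}\mu(A)\log\mu(A)$ and $H_\mu(\mathcal P\mid\mathcal B)=\sum_{B\in\mathcal B}\mu(B)H_{\mu_B}(\mathcal P)$, where $\mu_B$ is $\mu$ conditioned on $B$. Then $H_\mu(\mathcal P)$ is at most the logarithm of the number of atoms of positive measure; $H_\mu(\mathcal P)$ does not decrease when $\mathcal P$ is refined; $H_\mu(\mathcal P\mid\mathcal B)\le H_\mu(\mathcal P)$ does not increase when $\mathcal B$ is refined; and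
\[
H_\mu(\mathcal P\vee\mathcal B)=H_\mu(\mathcal B)+H_\mu(\mathcal P\mid\mathcal B),\qquad H_\mu(\mathcal P\vee\mathcal P'\mid\mathcal B)\le H_\mu(\mathcal P\mid\mathcal B)+H_\mu(\mathcal P'\mid\mathcal B).
\]
Let $U$ be a homeomorphism of $Y$ preserving $\mu$, and $\mathcal P_k=\bigvee_{0\le t<k}U^{-t}\mathcal P$. Entropies are unchanged when $U^{-1}$ is applied to all partitions involved. By subadditivity, $h_\mu(U,\mathcal P)=\lim_k\frac1kH_\mu(\mathcal P_k)=\inf_k\frac1kH_\mu(\mathcal P_k)$, and $h_\mu(U)=\sup_{\mathcal P}h_\mu(U,\mathcal P)$. The measure $\mu$ is \emph{ergodic} if every $U$-invariant Borel set has measure $0$ or $1$. If $\mathcal P$ consists of clopen sets and the partitions $U^{-t}\mathcal P$, $t\in\mathbb Z$, separate the points of $Y$, then $\mathcal P$ is a \emph{generator}: coding by $\mathcal P$ conjugates $(Y,U)$ to a subshift, $h_\mu(U)=h_\mu(U,\mathcal P)$, and the topological entropy $h_{\mathrm{top}}(U)$ is $\lim_k\frac1k\log$ of the number of nonempty atoms of $\mathcal P_k$. The \emph{variational principle} states that $h_{\mathrm{top}}(U)$ is the supremum of $h_\mu(U)$ over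 ergodic $U$-invariant Borel probabilities $\mu$.

\begin{lemma}\label{lem:invariant}
If every atom of $\mathcal B$ is $U$-invariant, then $H_\mu(\mathcal P_k\mid\mathcal B)\ge k\,h_\mu(U,\mathcal P)$ for all $k\ge1$.
\end{lemma}

\begin{proof}
Let $a_k=H_\mu(\mathcal P_k\mid\mathcal B)$. Since $\mathcal P_{k+l}=\mathcal P_k\vee U^{-k}\mathcal P_l$ and $U^{-k}\mathcal B=\mathcal B$, we have $a_{k+l}\le a_k+H_\mu(U^{-k}\mathcal P_l\mid U^{-k}\mathcal B)=a_k+a_l$, so $a_k/k\to\inf_ka_k/k$. Moreover
\[
H_\mu(\mathcal P_k)-H_\mu(\mathcal B)\le H_\mu(\mathcal P_k\vee\mathcal B)-H_\mu(\mathcal B)=a_k\le H_\mu(\mathcal P_k),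
\]
so $a_k/k\to h_\mu(U,\mathcal P)$. Hence $h_\mu(U,\mathcal P)$ is the infimum.
\end{proof}

The point of the lemma is that the bound holds for every $k$ with no error term depending on $\mathcal B$; we will apply it to partitions $\mathcal B$ that change with $k$ and have exponentially many atoms.

\subsection{Two positive entropies: an invariant measure}

Suppose $h_i>0$ and $h_j>0$ with $j\ne i$. Write $U=T^{\mathbf v_i}$ and $V=T^{\mathbf v_j}$. We need a $U$-invariant measure on $X_\eta$ under which $z_i(x)$ is random from row to row, which uses $h_i>0$, and under which defects are typical, which uses $h_j>0$.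

\emph{Measures on the components.} Let $Z_i^0\subset Z_i$ be the closure of $\{V^\beta\zeta_i:\beta\in\mathbb Z\}$, let $\delta=\delta_{ij}$, and let $\mathcal G$ be the partition of $Z_i^0$ according to the restriction to the rows $0\le b<\delta$. This restriction depends on $k_i\delta$ cells, so $\mathcal G$ is finite and clopen. The partition $V^{-\beta}\mathcal G$ records the restriction to the translate of this strip by $\beta\mathbf v_j$. Consecutive translates are adjacent and all of them tile $\mathbb Z^2$. So $\mathcal G$ is a generator for $V$, and $\mathcal G_k$ records the restriction to $k\delta$ consecutive rows. By Lemma~\ref{lem:oneway}, $\mathcal G_k$ has at least $e^{h_i\delta(k-1)}/|\det(\mathbf v_i,\mathbf v_j)|$ nonempty atoms for $k\ge2$, so $h_{\mathrm{top}}(V|_{Z_i^0})\ge\delta h_i>0$. By the variational principle there is a $V$-invariant probability $\nu_i$ on $Z_i^0$ with $h_{\nu_i}(V,\mathcal G)=h_{\nu_i}(V)>0$. Exchanging $i$ and $j$, with $j$-strips in place of rows, there is an ergodic $U$-invariant probability $\nu_j$ on the closure $Z_j^0$ of $\{U^\alpha\zeta_j:\alpha\in\mathbb Z\}$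 with $h_{\nu_j}(U)>0$.

\emph{Lifting the product measure.} Let $\pi=(z_i,z_j)\colon X_\eta\to Z_i\times Z_j$. Since $U$ fixes $\zeta_i$ and $V$ fixes $\zeta_j$,
\[
\pi(U^\alpha V^\beta\eta)=(V^\beta\zeta_i,\,U^\alpha\zeta_j)\qquad(\alpha,\beta\in\mathbb Z).
\]
These pairs are dense in $Z_i^0\times Z_j^0$, so the compact set $\pi(X_\eta)$ contains $Z_i^0\times Z_j^0$. The Borel probabilities on a compact metric space form a compact metrizable convex set in the weak-$*$ topology, in which the finitely supported ones are dense, and $\lambda\mapsto\pi_*\lambda$ is continuous and affine. Let $\Lambda$ be the set of probabilities $\lambda$ on $X_\eta$ with $\pi_*\lambda=\nu_i\times\nu_j$. It is convex and compact. It is nonempty: approximate $\nu_i\times\nu_j$ by finitely supported probabilities on $Z_i^0\times Z_j^0$, lift these point by point to $X_\eta$, and take a limit point of the lifts. It is invariant under $U_*$, because $\pi\circ U=(U\times U)\circ\pi$, $U$ is the identity on $Z_i$, and $U$ preserves $\nu_j$. For $\lambda\in\Lambda$ the averages $\lambda_n=\frac1n\sum_{0\le t<n}U^t_*\lambda$ lie in $\Lambda$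 and $U_*\lambda_n-\lambda_n=\frac1n(U^n_*\lambda-\lambda)\to0$. A limit point is a $U$-invariant probability $\mu$ on $X_\eta$ under which $z_i(x)$ has law $\nu_i$ and $z_j(x)$ has law $\nu_j$.

\emph{Defects are typical.} Let $n_1=\kappa!\,M$, so that $U^{n_1}=T^{K\mathbf e_1}$. The closed set $\{z\in Z_j^0:U^{n_1}z=z\}$ is $U$-invariant, so its $\nu_j$-measure is $0$ or $1$. If it were $1$, then for every finite partition $\mathcal P$ of $Z_j^0$ the partitions $\mathcal P_k$, $k\ge n_1$, would all equal $\mathcal P_{n_1}$ up to null sets, and $h_{\nu_j}(U)=0$. So the measure is $0$, and for $\mu$-almost every $x$ the component $z_j(x)$ does not have period $K\mathbf e_1$. Let $Y_N$ be the clopen set of $x\in X_\eta$ with no defect in $E_N$. The sets $Y_N$ decrease because the sets $E_N$ increase, and $\bigcap_NY_N$ is $\mu$-null by Proposition~\ref{prop:omega}(i). Hence $\varepsilon_N:=\mu(Y_N)\to0$.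

\emph{Upper bound for the entropy of $\omega_N$.} Let $\mathcal P$ be the partition of $X_\eta$ according to $x|_{[0,k_i)\times[0,\tau)}$. Then $\mathcal P^{(n)}=\bigvee_{t=-n}^{n-1}U^{-t}\mathcal P=U^n\mathcal P_{2n}$ is the partition according to $x|_{[-nk_i,nk_i)\times[0,\tau)}$. Let $N=nk_i-1\ge N_1$, let $\mathcal D_N$ be the partition according to $x|_{D_N}$, which $\mathcal P^{(n)}$ refines, and let $\Omega_N$ be the partition according to $\omega_N(x)$. It has at most $p_i(\ell_N)$ atoms, and they are $U$-invariant since $z_i(Ux)=Uz_i(x)=z_i(x)$. Computing $H_\mu(\mathcal P^{(n)}\vee\Omega_N)$ in two ways,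
\[
H_\mu(\Omega_N)=\bigl[H_\mu(\mathcal P^{(n)})-H_\mu(\mathcal P^{(n)}\mid\Omega_N)\bigr]+H_\mu(\Omega_N\mid\mathcal P^{(n)}).
\]
By $U$-invariance of $\mu$ and $\Omega_N$, the bracket equals $H_\mu(\mathcal P_{2n})-H_\mu(\mathcal P_{2n}\mid\Omega_N)$, and by Lemma~\ref{lem:invariant} it is at most $H_\mu(\mathcal P_{2n})-2n\,h_\mu(U,\mathcal P)=o(n)$. The last term is at most $H_\mu(\Omega_N\mid\mathcal D_N)$. If an atom of $\mathcal D_N$ contains some $x$ with a defect in $E_N$, then $\omega_N$ is constant on it by Proposition~\ref{prop:omega}(ii), and it contributes $0$. The other atoms lie in $Y_N$, so together they contribute at most $\varepsilon_N\log p_i(\ell_N)=\varepsilon_N\,O(N)=o(N)$. Hence $H_\mu(\Omega_N)=o(N)$.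

\emph{Lower bound.} The translates of the strip $0\le b<\delta$ by multiples of $\mathbf v_j$ cut the rows into blocks of $\delta$ consecutive rows, and the $\ell_N$ rows recorded by $\omega_N$ contain $J_N\ge\ell_N/\delta-2$ consecutive blocks. Under $\mu$ the component $z_i(x)$ has law $\nu_i$, so, up to null sets, $\Omega_N$ refines the preimage under $z_i$ of $V^{-\beta}\mathcal G_{J_N}$ for some $\beta\in\mathbb Z$. Since $\nu_i$ is $V$-invariant,
\[
H_\mu(\Omega_N)\ge H_{\nu_i}(\mathcal G_{J_N})\ge J_N\,h_{\nu_i}(V,\mathcal G).
\]
The right side grows linearly in $N$, which contradicts the upper bound.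

Both cases being impossible, $h_1=\dots=h_m=0$. This proves Proposition~\ref{prop:main}, and with it Theorem~\ref{thm:B}(b) and Theorem~\ref{thm:A}. \hfill$\square$

\begin{remark}
The two arguments complement each other. The counting argument finds the defect by keeping $z_j(x)=\zeta_j$ fixed, and pays with an estimate of $P_\eta(D_N)$ that needs the other entropies to vanish. The measure-theoretic argument needs no such estimate, but it needs a $U$-invariant measure on $Z_j^0$ that gives no mass to $K\mathbf e_1$-periodic points. Without $h_j>0$ such a measure need not exist: if $\zeta_j$ is the indicator function of the line $\mathbb Z\hat{\mathbf v}_j$, then $Z_j^0$ consists of one infinite $U$-orbit and the zero configuration, and the only invariant probability is the point mass at zero.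
\end{remark}

\begin{thebibliography}{1}

\bibitem{BCK}
Ryan Broderick, Van Cyr, and Bryna Kra,
\emph{Complexity and directional entropy in two dimensions},
arXiv:1409.5056 (2014).

\end{thebibliography}
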